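\title{Covering a properly edge-colored graph by linearly many rainbow paths}

\begin{abstract}
We prove that the edges of every properly edge-colored graph on $n$ vertices can be covered by at most $230000\,n$ rainbow paths. More generally, if every vertex is incident with at most $k$ edges of each color, then $230000\,kn$ rainbow paths suffice, and the order $kn$ is best possible. The proof samples paths from optimal fractional covers in rounds. The set of uncovered edges becomes sparse on stars and on color classes, and a random process that grows many rainbow paths at once shows that the cost of a round decays geometrically.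
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. An edge-coloring $c$ of a graph $G$ is \emph{proper} if any two edges sharing a vertex receive distinct colors, and a path in $G$ is \emph{rainbow} if no two of its edges have the same color. A collection of paths \emph{covers} $E(G)$ if every edge lies on at least one of them; the paths may overlap. The following question comes from the paper of Bonamy, Botler, Dross, Naia and Skokan~\cite{BBDNS}.

\begin{quote}
\emph{Is there an absolute constant $C$ such that, for every graph $G$ and every proper edge-coloring of $G$, the set $E(G)$ can be covered by at most $C\,|V(G)|$ rainbow paths?}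
\end{quote}

Let $n=|V(G)|$. Fewer than linearly many paths cannot suffice, for two different reasons: a path has at most $n-1$ edges, so $K_n$ needs $n/2$ paths; and a rainbow path has at most one edge of each color, so a color class that is a perfect matching needs $n/2$ paths. In the other direction, a properly colored graph with $m$ edges contains a rainbow path with at least $m/(8n)$ edges (Section~\ref{sec:warmup}), so a linear bound is the natural guess. The obvious attempt falls short of it. If we repeatedly delete such a path, each deletion multiplies the number of edges by at most $1-\frac1{8n}$, and we finish after $O(n\log n)$ paths. The loss occurs because the paths become shorter as the remaining graph becomes sparser. To avoid it, the later paths must collect uncovered edges by traveling along edges that are already covered.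

Some condition on the coloring is necessary: if all edges of $K_n$ have one color, every edge needs its own path. For an integer $k\ge1$, call an edge-coloring \emph{$k$-bounded} if every vertex is incident with at most $k$ edges of each color. Proper means $1$-bounded.

\begin{theorem}\label{thm:main}
Let $G$ be a graph on $n\ge2$ vertices with a $k$-bounded edge-coloring. Then $E(G)$ can be covered by at most $230000\,kn$ rainbow paths of $G$.
\end{theorem}

The case $k=1$ answers the question in the affirmative, with $C=230000$; a reader interested only in this case may put $k=1$ throughout.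

\begin{corollary}\label{cor:weighted}
In the setting of Theorem~\ref{thm:main}, for every $w\colon E(G)\to[0,\infty)$ some rainbow path has weight at least $w(E(G))/(230000\,kn)$.
\end{corollary}

\begin{proof}
The paths given by Theorem~\ref{thm:main} cover $E(G)$, so their weights add up to at least $w(E(G))$.
\end{proof}

\begin{remark}\label{rem:sharp}
The order $kn$ is best possible for every $k$. If $(k+1)\mid n$, take $n/(k+1)$ disjoint copies of $K_{k+1}$ with all edges of one color. The coloring is $k$-bounded and a rainbow path has at most one edge, so all $kn/2$ edges need separate paths.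

For $k=1$ the constant is at least $3/4$. In a proper coloring of $K_4$ with three colors, every color class is a perfect matching, so a path $abcd$ has $c(ab)=c(cd)$. Rainbow paths thus have at most two edges, and three paths are needed for the six edges; now take disjoint copies. We do not determine the optimal constant.
\end{remark}

The proof has four parts. Section~\ref{sec:frac} passes to fractional covers and shows that sampling from one leaves behind a set that is sparse on stars and on color classes. Section~\ref{sec:slots} bounds the fractional covering number of an edge set $H$ by a load parameter, Section~\ref{sec:pieces} makes the load small when $H$ is spread out, and Section~\ref{sec:sparse} shows that sparse random sets are spread out. Section~\ref{sec:proof} runs the rounds and adds up the costs.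

\section{Fractional covers and sampling}\label{sec:frac}

From now on $G$ is a graph on $n\ge2$ vertices with a $k$-bounded coloring $c$. We write $d(v)$ and $N(v)$ for the degree and the neighborhood of $v$ in $G$. For $H\subseteq E(G)$, let $N_H(v)$ be the set of vertices joined to $v$ by an edge of $H$, and let $\deg_H(v)=|N_H(v)|$. A single vertex counts as a rainbow path without edges. The letter $\mathrm{e}$ in upright type is the base of the natural logarithm.

Let $H\subseteq E(G)$. A \emph{fractional cover} of $H$ assigns a number $\phi(P)\ge0$ to every rainbow path $P$ of $G$ so that $\sum_{P\ni e}\phi(P)\ge1$ for all $e\in H$. Let $\tau^*(H)$ be the minimum of $\sum_P\phi(P)$ over fractional covers. The paths live in $G$ and may use edges outside $H$. For $w\colon H\to[0,\infty)$ and a set or path $P$, put $w(P)=\sum_{e\in P\cap H}w(e)$, and call $w$ \emph{admissible} if $w(P)\le1$ for every rainbow path $P$ of $G$.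

We use linear programming duality in the following form: for a matrix $M$ with entries in $\{0,1\}$ and no zero row,
\[
\min\{\mathbf 1^{\top}\phi:\ \phi\ge0,\ M\phi\ge\mathbf 1\}=\max\{\mathbf 1^{\top}w:\ w\ge0,\ M^{\top}w\le\mathbf 1\},
\]
and both optima are attained. Take for $M$ the incidence matrix of the edges of $H$ (rows) and the rainbow paths of $G$ (columns); no row is zero, since single edges are rainbow paths. Thus
\begin{equation}\label{eq:dual}
\tau^*(H)=\max\{w(H):\ w\text{ admissible}\}.
\end{equation}
To bound $\tau^*(H)$ it therefore suffices to find, for every weighting of $H$, one rainbow path that carries a large share of the weight.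

Which sets $H$ are expensive? A path has at most two edges at a vertex, and a rainbow path has at most one edge of a color. Call $F\subseteq E(G)$ a \emph{cluster} if all edges of $F$ share a vertex or all edges of $F$ have the same color. Subsets of clusters are clusters, and
\begin{equation}\label{eq:two}
\text{every rainbow path contains at most two edges of a cluster.}
\end{equation}
If $F\subseteq H$ is a cluster, then the weighting equal to $\frac12$ on $F$ and $0$ elsewhere is admissible, so $\tau^*(H)\ge|F|/2$. To make $\tau^*$ small we must therefore thin out all clusters. The property \eqref{eq:two} that makes clusters expensive also makes them shrink under sampling.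

\begin{lemma}\label{lem:sample}
Let $\emptyset\ne H\subseteq E(G)$, let $\phi$ be an optimal fractional cover of $H$, and let $\tau=\tau^*(H)$. Choose $t=\lceil4\ln2\cdot\tau\rceil$ independent random rainbow paths, each equal to $P$ with probability $\phi(P)/\tau$. Then for every cluster $F\subseteq H$, the probability that no chosen path contains an edge of $F$ is at most $4^{-|F|}$.
\end{lemma}

\begin{proof}
By \eqref{eq:two}, the paths that contain an edge of $F$ have total $\phi$-value at least $\frac12\sum_{e\in F}\sum_{P\ni e}\phi(P)\ge|F|/2$. So the probability is at most $\bigl(1-\frac{|F|}{2\tau}\bigr)^t\le\exp\bigl(-\frac{t|F|}{2\tau}\bigr)\le\exp(-2\ln2\cdot|F|)=4^{-|F|}$.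
\end{proof}

For $0<\varepsilon\le1$, call a random set $H\subseteq E(G)$ \emph{$\varepsilon$-sparse} if
\[
\Pr[F\subseteq H]\le\varepsilon^{|F|}\qquad\text{for every cluster }F .
\]
A set that contains each edge independently with probability $\varepsilon$ satisfies this for all $F$. After sampling we have it for clusters only: if $G$ is a disjoint union of $N$ long rainbow paths and $\phi$ equals $1$ on each of them, then a whole component stays uncovered with probability $(1-1/N)^t$, which tends to $1/16$ as $N\to\infty$, whatever its length. After $i$ rounds of sampling the uncovered set will be $4^{-i}$-sparse, and our task is to deduce from this alone that $\tau^*$ decays geometrically in $i$.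

\section{Growing many rainbow paths at once}\label{sec:slots}

A \emph{label} is a vertex of $G$ or a color used by $c$; we regard vertices and colors as distinct objects. For a path $P$, let $L(P)$ be the set of its vertices and colors. If two rainbow paths have a common end $z$ and share no label other than $z$, then their union is a rainbow path. All paths below are built by this rule.

\subsection{The unweighted case}\label{sec:warmup}

The idea is visible for a proper coloring, $H=E(G)$ and constant weights. Let $m=|E(G)|\ge1$; we find a rainbow path with at least $m/(8n)$ edges.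

A single path grown by random edges is hard to control: its end wanders, and it may reach a vertex where most edges are blocked. We grow many paths instead and arrange that the number of paths ending at each vertex never changes. Place eight \emph{slots} at every vertex. Each slot holds a rainbow path ending at its vertex, at first the one-vertex path. Perform $m$ steps. In a step, choose a uniform edge $zz'$, a uniform slot at $z$ holding a path $p$, and a uniform slot at $z'$ holding a path $q$. If $p$ avoids $z'$ and $c(zz')$, and $q$ avoids $z$ and $c(zz')$, accept the step: the path $p+zz'$ now ends at $z'$ and the path $q+z'z$ ends at $z$, so they swap slots. Otherwise do nothing.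

An accepted step adds one vertex and one color to each of two paths. So at any time there are at most $4m$ pairs $(\sigma,\ell)$, where $\sigma$ is a slot at some vertex $z$ and $\ell\ne z$ is a label of the path in $\sigma$. Such a pair blocks the step only if the chosen edge contains $z$, has $\ell$ as its other end or as its color, and $\sigma$ is the chosen slot. Since the coloring is proper, at most one edge qualifies, and this has probability at most $\frac1m\cdot\frac18$. Hence every step is rejected with probability at most $\frac12$, whatever happened before. The expected total length of the final paths is at least $m\cdot\frac12\cdot2=m$, and there are $8n$ paths, so one of them has at least $m/(8n)$ edges in some outcome.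

\subsection{The general bound}

Three changes are needed. First, a sparse set $H$ need not contain two incident edges, so we extend paths by short \emph{pieces} $P_e\ni e$ that may use edges outside $H$. Second, the number of slots at $z$ must match how often a single label can block a piece ending at $z$; this is the load $\Lambda(z)$ below. It is a maximum over labels because we have no control over which labels the paths in the slots carry. Third, the weights are arbitrary.

\begin{lemma}\label{lem:slots}
Let $\emptyset\ne H\subseteq E(G)$. For each $e\in H$ let $P_e$ be a random rainbow path of $G$ that contains $e$ and has at most three edges. For a vertex $z$ and a label $\ell\ne z$ put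
\[
\Lambda_\ell(z)=\sum_{e\in H}\Pr\bigl[z\text{ is an end of }P_e\text{ and }\ell\in L(P_e)\bigr],
\]
and let $\Lambda(z)=\max_{\ell\ne z}\Lambda_\ell(z)$ and $S=\sum_z\Lambda(z)$. Then $\tau^*(H)\le480\,S$.
\end{lemma}

\begin{proof}
By \eqref{eq:dual} it suffices to show $W\le480S$, where $W=w(H)>0$ and $w$ is admissible. Single edges are rainbow paths, so $w\le1$.

\medskip\noindent\emph{Weight classes.} For $j\ge0$ let $D_j=\{e\in H:2^{-j-1}<w(e)\le2^{-j}\}$ and $h_j=|D_j|$; edges of weight $0$ are ignored. We treat the classes one after another, heaviest first, sampling uniformly inside each class. As in Section~\ref{sec:warmup}, the rejection probability in class $j$ will be proportional to the number of labels accumulated so far divided by $h_j$, so a class is usable only if it is not much smaller than the earlier classes together. Call $j$ \emph{good} if $h_j>0$ and $\sum_{j'<j}h_{j'}\le4h_j$. A class that is not good is both lighter and smaller than what precedes it, and such classes carry total weight at most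
\[
\sum_j2^{-j}\cdot\frac14\sum_{j'<j}h_{j'}=\frac14\sum_{j'}h_{j'}\sum_{j>j'}2^{-j}=\frac14\sum_{j'}h_{j'}2^{-j'}\le\frac14\sum_{j'}2\,w(D_{j'})=\frac W2 .
\]
Hence $\sum_{j\text{ good}}w(D_j)\ge W/2$.

\medskip\noindent\emph{The process.} Let $T$ be a positive integer, and place $s_z=\lceil120\,T\Lambda(z)\rceil$ slots at each vertex $z$. If $z$ is an end of some $P_e$ with positive probability, then $\Lambda(z)\ge\Lambda_{c(e)}(z)>0$, so $s_z\ge1$. A slot $\sigma$ at $z$ always holds a rainbow path $p_\sigma$ with end $z$, at first the one-vertex path; let $L^\circ(\sigma)=L(p_\sigma)\setminus\{z\}$.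

For each good $j$, in increasing order, perform $Th_j$ steps; these form \emph{stage} $j$. In a step, using fresh randomness, choose $e\in D_j$ uniformly, then a path $P$ with the distribution of $P_e$, with ends $z\neq z'$, then a uniform slot $\sigma$ at $z$ and a uniform slot $\sigma'$ at $z'$. Let $p=p_\sigma$ and $q=p_{\sigma'}$. The step is \emph{accepted} if
\[
L^\circ(\sigma)\cap L(P)=\emptyset\qquad\text{and}\qquad L^\circ(\sigma')\cap L(P)=\emptyset .
\]
Then $p\cup P$ is a rainbow path with end $z'$ and $q\cup P$ is a rainbow path with end $z$; we put $p\cup P$ into $\sigma'$ and $q\cup P$ into $\sigma$ (Figure~\ref{fig:swap}). If the step is rejected, nothing changes.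

\medskip\noindent\emph{Rejection.} After an accepted step, the new $L^\circ(\sigma')$ is the union of the old $L^\circ(\sigma)$ with $L(P)\setminus\{z'\}$, which has at most three vertices and three colors; the same holds with the two slots interchanged. So each step increases $\sum_\sigma|L^\circ(\sigma)|$ by at most $12$. Up to the end of stage $j$ there are at most $T\sum_{j'\le j}h_{j'}\le5Th_j$ steps, since $j$ is good, and so $\sum_\sigma|L^\circ(\sigma)|\le60Th_j$ throughout stage $j$.

Consider a step of stage $j$ and condition on the past. If it is rejected, there are a vertex $z$, a slot $\sigma$ at $z$ and a label $\ell\in L^\circ(\sigma)$ such that $z$ is an end of $P$, $\ell\in L(P)$, and $\sigma$ is the slot chosen at $z$. For a fixed triple this has probability at most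
\[
\frac{\Lambda_\ell(z)}{h_j}\cdot\frac1{s_z}\le\frac1{120\,Th_j}.
\]
There are at most $60Th_j$ triples, so the step is rejected with probability at most $\frac12$.

\medskip\noindent\emph{Weight gained.} In an accepted step of stage $j$, the piece $P$ shares no color, hence no edge, with $p$ or with $q$. So the total weight $\sum_\sigma w(p_\sigma)$ grows by $2w(P)\ge2w(e)>2^{-j}$. The expected number of accepted steps in stage $j$ is at least $Th_j/2$, so the expected total weight at the end is at least
\[
\sum_{j\text{ good}}\frac{Th_j}2\cdot2^{-j}\ge\frac T2\sum_{j\text{ good}}w(D_j)\ge\frac{TW}4 .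
\]
On the other hand, there are at most $120TS+n$ slots, and each holds a path of weight at most $1$ because $w$ is admissible. Hence $W\le480S+4n/T$, and we let $T\to\infty$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick,dashed] (-3,0)--(0,0);
\draw[thick,dashed] (3.6,0)--(6.6,0);
\draw[very thick] (0,0)--(3.6,0);
\fill (0,0) circle (2pt) node[below=2pt] {$z$};
\fill (1.2,0) circle (2pt);
\fill (2.4,0) circle (2pt);
\fill (3.6,0) circle (2pt) node[below=1pt] {$z'$};
\node[above] at (-1.5,0) {$p$};
\node[above] at (5.1,0) {$q$};
\node[above] at (1.8,0) {$P$};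
\draw[->] (-3,0.75)--(3.6,0.75) node[midway,above] {$p\cup P$, placed in the slot at $z'$};
\draw[->] (6.6,-0.75)--(0,-0.75) node[midway,below] {$q\cup P$, placed in the slot at $z$};
\end{tikzpicture}
\caption{An accepted step. The rainbow paths $p$ (ending at $z$) and $q$ (ending at $z'$) are both extended by the piece $P$ and swap slots, so the number of paths ending at each vertex is unchanged. The paths $p$ and $q$ may share vertices and colors with each other.}
\label{fig:swap}
\end{figure}

The parameter $T$ removes the rounding in $s_z$. With $T=1$ the bound would have an additive term $4n$, which we cannot afford in each of about $\log n$ rounds.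

\begin{example}\label{ex:trivial}
Take $P_e=e$. Then $\Lambda_\ell(z)$ is the number of edges of $H$ at $z$ that have $\ell$ as their other end or as their color, so $\Lambda(z)\le k$ and $\tau^*(H)\le480\,kn$ for every $H$. Thus the fractional version of Theorem~\ref{thm:main} already holds. But $\Lambda(z)\ge1$ for every vertex $z$ incident with $H$, so with these pieces $S$ does not decrease as $H$ is thinned out until most vertices have lost all their edges. Sampling in rounds would again cost order $n\log n$.
\end{example}

\section{Pieces with random ends}\label{sec:pieces}

We need pieces whose load reflects the sparsity of $H$. Suppose that $H$ is a matching. For $xy\in H$ we have $\Lambda(x)\ge\Lambda_{c(xy)}(x)\ge\Pr[x\text{ is an end of }P_{xy}]$, and the same for $y$. So $S$ is at least the expected number of $e\in H$ for which an endpoint of $e$ is an end of $P_e$. To make $S$ much smaller than $|H|$ here, $e$ should be the middle edge of a three-edge piece. We choose the two outer edges at random, which spreads the load over the neighborhoods of $x$ and $y$.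

For a vertex $z$ let $Q(z)$ be the set of ordered pairs $(x,y)$ with $xy\in H$ and $x\in N(z)$; these are the ways in which a piece can start as $zxy$. Define
\[
\alpha(z)=\max_{x\in N(z)}\frac{2\deg_H(x)}{d(x)},\qquad
\gamma(z)=\sum_{(x,y)\in Q(z)}\frac2{d(x)d(y)},
\]
\[
\beta_\ell(z)=\sum_{\substack{(x,y)\in Q(z)\\ \ell\in\{y,\,c(xy)\}}}\frac2{d(x)}\quad(\ell\text{ a label}),\qquad\beta(z)=\max_\ell\beta_\ell(z),
\]
where empty sums and maxima are $0$. The three quantities bound the load caused by the first, second and third edge of a piece seen from $z$.

\begin{lemma}\label{lem:pieces}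
Let $\emptyset\ne H\subseteq E(G)$, and suppose that all endpoints of edges of $H$ have degree at least $8k$ in $G$. Then
\[
\tau^*(H)\le480\sum_z\bigl(k\,\alpha(z)+\beta(z)+k\,\gamma(z)\bigr).
\]
\end{lemma}

\begin{proof}
Let $e=xy\in H$, with the endpoints in a fixed order. Choose $u$ uniformly among the neighbors of $x$ with $c(xu)\ne c(xy)$. At most $k$ neighbors are excluded, $y$ among them, so there are at least $d(x)-k\ge\frac78d(x)$ choices. Then choose $u'$ uniformly among the neighbors of $y$ with $u'\neq u$ and $c(yu')\notin\{c(xy),c(xu)\}$. This excludes $x$, and at most $2k+1\le3k$ neighbors in all, so there are at least $d(y)-3k\ge\frac58d(y)$ choices. The vertices $u,x,y,u'$ are distinct and so are the three colors, so $P_e=uxyu'$ is a rainbow path. A given vertex equals $u$ with probability at most $\frac8{7d(x)}$ and equals $u'$ with probability at most $\frac8{5d(y)}$, the latter also conditionally on $u$. The following bounds are therefore valid for both orders of the endpoints: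
\begin{itemize}
\item[(a)] a given vertex is the end of $P_{xy}$ attached to $x$ with probability at most $\frac2{d(x)}$;
\item[(b)] two given vertices are the ends attached to $x$ and to $y$, respectively, with probability at most $\frac{64}{35\,d(x)d(y)}\le\frac2{d(x)d(y)}$.
\end{itemize}

Fix $z$ and a label $\ell\ne z$. Then $\Lambda_\ell(z)$ is the sum over $(x,y)\in Q(z)$ of the probability that $P_{xy}=zxyv$ for some $v$ and $\ell\in L(P_{xy})$. The labels of $zxyv$ other than $z$ form three pairs.

\emph{First edge: $\ell\in\{x,c(zx)\}$.} At most $k$ neighbors $x$ of $z$ satisfy this (at most one if $\ell$ is a vertex, at most $k$ if $\ell$ is a color). Each lies in $\deg_H(x)$ pairs $(x,y)$, so by (a) it contributes at most $\deg_H(x)\cdot\frac2{d(x)}\le\alpha(z)$. The total is at most $k\alpha(z)$.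

\emph{Second edge: $\ell\in\{y,c(xy)\}$.} By (a) the total is at most $\beta_\ell(z)\le\beta(z)$.

\emph{Third edge: $\ell\in\{v,c(yv)\}$.} For each $(x,y)$ at most $k$ neighbors $v$ of $y$ satisfy this, so by (b) the total is at most $k\gamma(z)$.

Hence $\Lambda(z)\le k\alpha(z)+\beta(z)+k\gamma(z)$, and Lemma~\ref{lem:slots} applies.
\end{proof}

The degree hypothesis is used only to guarantee that a constant fraction of each neighborhood remains available for $u$ and $u'$. Without some such hypothesis the pieces need not exist, as in a one-colored $K_{k+1}$.

\begin{example}\label{ex:Kn}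
Let $G=K_n$ be properly colored, with $n\ge10$ even, so that $k=1$ and all degrees are $d=n-1$.

If $H$ is a perfect matching whose edges have distinct colors, then $|Q(z)|=d$, and each label selects at most two pairs of $Q(z)$. So $\alpha(z)=\gamma(z)=2/d$ and $\beta(z)\le4/d$, and $\tau^*(H)\le480\cdot8n/(n-1)\le480\cdot9$. The trivial pieces of Example~\ref{ex:trivial} have $S=n$ for this $H$.

If $H$ is a perfect matching of a single color $\kappa$, then $\beta_\kappa(z)=2$ for all $z$. If $H$ is the set of all edges at a vertex $v$, then $\alpha(z)=2$ for all $z\ne v$. In both cases the bound is linear in $n$, as it must be, since $H$ is a cluster of linear size.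
\end{example}

\section{Sparse random sets have small load}\label{sec:sparse}

Let $H$ be $\varepsilon$-sparse. To see what to expect, suppose that $k=1$ and $G$ is $d$-regular. Then $\gamma(z)=\frac2{d^2}\sum_{x\in N(z)}\deg_H(x)$ has expectation at most $2\varepsilon$. The quantities $\alpha(z)$ and $\beta(z)$ are, up to the factor $2/d$ or $4/d$, maxima of at most $2d^2$ counts $|\mathcal E\cap H|$, where each $\mathcal E$ is a cluster with at most $d$ edges. Each count has mean at most $\varepsilon d$, and a union bound over the counts costs an additive term of order $\log d$. So the expected load per vertex is $O(\varepsilon+\frac{\log d}d)$. The second term does not decay with $\varepsilon$. We make it decay by requiring degrees of order at least $2^i$ in round $i$; the edges that violate this will be covered singly. For general graphs we group vertices by degree into dyadic classes. The tail bound that we need uses sparsity on clusters only.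

\begin{lemma}\label{lem:tail}
Let $H$ be $\varepsilon$-sparse, let $\mathcal E$ be a cluster, let $Z=|\mathcal E\cap H|$, and let $m\ge1$ be an integer with $m\ge4\mathrm{e}\varepsilon|\mathcal E|$. Then $\mathbb E(Z-m)^+\le4^{-m}$, where $r^+=\max(r,0)$.
\end{lemma}

\begin{proof}
Every $j$-subset of $\mathcal E$ is a cluster. Using $\binom Nj\le(\mathrm{e}N/j)^j$, we get for $j\ge m$
\[
\Pr[Z\ge j]\le\binom{|\mathcal E|}j\varepsilon^j\le\Bigl(\frac{\mathrm{e}\varepsilon|\mathcal E|}j\Bigr)^j\le4^{-j},
\]
so $\mathbb E(Z-m)^+=\sum_{j>m}\Pr[Z\ge j]\le\sum_{j>m}4^{-j}\le4^{-m}$.
\end{proof}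

This form suits maxima: for any counts $Z_1,\dots,Z_r$ we have $\max_sZ_s\le m+\sum_s(Z_s-m)^+$.

\begin{lemma}\label{lem:sparse}
Let $i\ge0$ be an integer, and let $H$ be a $4^{-i}$-sparse random subset of $E(G)$ such that every endpoint of an edge of $H$ has degree at least $8k2^i$ in $G$. Then
\[
\mathbb E\,\tau^*(H)\le480\,kn\Bigl[(2+40\mathrm{e})\,4^{-i}+(10i+81)\,2^{-i-3}\Bigr].
\]
\end{lemma}

\begin{proof}
Let $\varepsilon=4^{-i}$ and $a_0=i+3$, and for integers $a\ge a_0$ let $X_a=\{x:2^a\le d(x)<2^{a+1}\}$. Since $8k2^i\ge2^{a_0}$, every vertex incident with $H$ lies in $X=\bigcup_{a\ge a_0}X_a$. We bound the three terms of Lemma~\ref{lem:pieces}. In each case, summing over $z$ counts a vertex $x$ once for each of its $d(x)$ neighbors, which cancels the factor $1/d(x)$.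

\medskip\noindent\emph{The term $\gamma$.} We have
\[
\sum_z\gamma(z)=\sum_{x\in X}d(x)\sum_{y\in N_H(x)}\frac2{d(x)d(y)}=2\sum_{y\in X}\frac{\deg_H(y)}{d(y)} .
\]
A single edge is a cluster, so $\mathbb E\deg_H(y)\le\varepsilon d(y)$ and
\begin{equation}\label{eq:gamma}
\mathbb E\sum_z\gamma(z)\le2\varepsilon n .
\end{equation}

\medskip\noindent\emph{The term $\alpha$.} For $x\in X_a$ let $m_x=\lceil4\mathrm{e}\varepsilon d(x)\rceil+a$. Since $(a+1)2^{-a}$ is nonincreasing in $a$,
\[
\frac{m_x}{d(x)}\le4\mathrm{e}\varepsilon+\frac{a+1}{2^a}\le4\mathrm{e}\varepsilon+(a_0+1)2^{-a_0}.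
\]
Only neighbors of $z$ in $X$ can make $\alpha(z)$ positive, and $\deg_H(x)\le m_x+(\deg_H(x)-m_x)^+$, so
\[
\alpha(z)\le8\mathrm{e}\varepsilon+2(a_0+1)2^{-a_0}+\sum_{x\in N(z)\cap X}\frac{2(\deg_H(x)-m_x)^+}{d(x)} .
\]
Summed over $z$, the last term gives $2\sum_{x\in X}(\deg_H(x)-m_x)^+$. Lemma~\ref{lem:tail}, applied to the cluster of all edges at $x$, bounds the expectation of each summand by $4^{-m_x}\le4^{-a_0}$. As $2\cdot4^{-a_0}\le2^{-a_0}$,
\begin{equation}\label{eq:alpha}
\mathbb E\sum_z\alpha(z)\le n\bigl[8\mathrm{e}\varepsilon+(2a_0+3)2^{-a_0}\bigr].
\end{equation}

\medskip\noindent\emph{The term $\beta$.} Here the summands $2/d(x)$ vary with $x$, so we split the neighborhood of $z$ by degree. Fix $z$, and let $N_a(z)=N(z)\cap X_a$ and $n_a(z)=|N_a(z)|$. For a label $\ell$ let $\mathcal E_{a,\ell}$ be the set of edges $xy$ of $G$ with $x\in N_a(z)$ and $\ell\in\{y,c(xy)\}$, and let $Z_{a,\ell}=|\mathcal E_{a,\ell}\cap H|$. The set $\mathcal E_{a,\ell}$ is a cluster: its edges all contain $\ell$ if $\ell$ is a vertex, and all have color $\ell$ if $\ell$ is a color. Each $x\in N_a(z)$ contributes at most $k$ edges, so $|\mathcal E_{a,\ell}|\le k\,n_a(z)$.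 An edge gives at most two ordered pairs, and $2/d(x)\le2\cdot2^{-a}$ on $X_a$, so $\beta_\ell(z)\le4\sum_{a\ge a_0}2^{-a}Z_{a,\ell}$. With $m_a(z)=\lceil4\mathrm{e}\varepsilon k\,n_a(z)\rceil+a$ we obtain
\[
\beta(z)\le4\sum_{a\ge a_0}2^{-a}\max_\ell Z_{a,\ell}\le4\sum_{a\ge a_0}2^{-a}\Bigl[m_a(z)+\sum_\ell\bigl(Z_{a,\ell}-m_a(z)\bigr)^+\Bigr].
\]
The cluster $\mathcal E_{a,\ell}$ is empty unless $\ell$ is the other end or the color of an edge of $G$ at some $x\in N_a(z)$. This leaves at most $2\sum_{x\in N_a(z)}d(x)\le2^{a+2}n_a(z)$ labels, a set that does not depend on $H$. By Lemma~\ref{lem:tail} the inner sum has expectation at most $2^{a+2}n_a(z)\,4^{-a}=4n_a(z)2^{-a}$. Therefore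
\[
\mathbb E\,\beta(z)\le4\sum_{a\ge a_0}2^{-a}\bigl[4\mathrm{e}\varepsilon k\,n_a(z)+(a+1)+4n_a(z)2^{-a}\bigr].
\]
Now sum over $z$, using $\sum_zn_a(z)=\sum_{x\in X_a}d(x)\le2^{a+1}|X_a|$ and $\sum_a|X_a|\le n$. The first term gives at most $32\mathrm{e}\varepsilon kn$ and the third at most $32\sum_a2^{-a}|X_a|\le32\cdot2^{-a_0}n$. For the second,
\[
\sum_{a\ge a_0}(a+1)2^{-a}=2^{-a_0}\sum_{b\ge0}(a_0+1+b)2^{-b}=(2a_0+4)2^{-a_0}.
\]
Together,
\begin{equation}\label{eq:beta}
\mathbb E\sum_z\beta(z)\le n\bigl[32\mathrm{e}\varepsilon k+(8a_0+48)2^{-a_0}\bigr].
\end{equation}

\medskip\noindent\emph{Conclusion.} Lemma~\ref{lem:pieces} applies whenever $H\neq\emptyset$, and $\tau^*(\emptyset)=0$. By \eqref{eq:gamma}, \eqref{eq:alpha}, \eqref{eq:beta} and $k\ge1$,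
\[
\mathbb E\,\tau^*(H)\le480\,kn\bigl[(2+40\mathrm{e})\varepsilon+(10a_0+51)2^{-a_0}\bigr],
\]
and $10a_0+51=10i+81$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

In round $i$ we sample from a fractional cover of those uncovered edges whose endpoints both have degree at least $8k2^i$, and we cover the other uncovered edges singly. This is cheap because the density $4^{-i}$ decays faster than the threshold $8k2^i$ grows.

\medskip\noindent\emph{The rounds.} For every nonempty $H\subseteq E(G)$ fix an optimal fractional cover in advance. Let $U_0=E(G)$. For $i=0,1,2,\dots$, given $U_i$, set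
\[
H_i=\{uv\in U_i:\ d(u),d(v)\ge8k2^i\},\qquad R_i=U_i\setminus H_i .
\]
Cover each edge of $R_i$ by a one-edge path. If $H_i\ne\emptyset$, choose $\lceil4\ln2\cdot\tau^*(H_i)\rceil$ random rainbow paths as in Lemma~\ref{lem:sample}, with fresh randomness, and let $U_{i+1}$ be the set of edges of $H_i$ on none of them. If $H_i=\emptyset$, put $U_{i+1}=\emptyset$. Every edge of $U_i\setminus U_{i+1}$ is covered in round $i$. If $H_i\ne\emptyset$, then $8k2^i<n$, so $i+1\le2^i<n$. Hence fewer than $n$ rounds have $H_i\neq\emptyset$, the process stops, and in every outcome the chosen paths cover $E(G)$. It remains to bound the expected number of paths.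

\medskip\noindent\emph{The set $U_i$ is $4^{-i}$-sparse.} We use induction on $i$; the case $i=0$ is trivial. Let $F\neq\emptyset$ be a cluster. The event $F\subseteq U_{i+1}$ requires that $F\subseteq H_i$ and that no path sampled in round $i$ contains an edge of $F$. Conditionally on any value of $U_i$ with $F\subseteq H_i$, the latter has probability at most $4^{-|F|}$ by Lemma~\ref{lem:sample}. Since $H_i\subseteq U_i$,
\[
\Pr[F\subseteq U_{i+1}]\le4^{-|F|}\Pr[F\subseteq U_i]\le4^{-(i+1)|F|}.
\]

\medskip\noindent\emph{Edges covered singly.} Let $V_0=\{v:d(v)<8k\}$ and $V_i=\{v:8k2^{i-1}\le d(v)<8k2^i\}$ for $i\ge1$; these sets are disjoint. Each edge of $R_i$ has an endpoint of degree less than $8k2^i$. For $i\ge1$ both endpoints have degree at least $8k2^{i-1}$, because $U_i\subseteq H_{i-1}$. So each edge of $R_i$ has an endpoint in $V_i$, for all $i\ge0$. Each edge lies in $U_i$ with probability at most $4^{-i}$, so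
\[
\mathbb E|R_i|\le4^{-i}\sum_{v\in V_i}d(v)\le8k2^{-i}|V_i|\le 8k|V_i|,\qquad\text{and}\qquad\mathbb E\sum_i|R_i|\le8kn .
\]

\medskip\noindent\emph{Sampled paths.} The set $H_i\subseteq U_i$ is $4^{-i}$-sparse and satisfies the degree condition of Lemma~\ref{lem:sparse}. We have $\sum_{i\ge0}4^{-i}=\frac43$ and $\sum_{i\ge0}(10i+81)2^{-i-3}=\frac{10\cdot2+81\cdot2}8=22.75$. Since $\mathrm{e}<2.72$ gives $\frac43(2+40\mathrm{e})<147.8$,
\[
\sum_i\mathbb E\,\tau^*(H_i)\le480\,kn\,(147.8+22.75)\le480\cdot171\,kn .
\]
Round $i$ samples at most $4\ln2\cdot\tau^*(H_i)+1$ paths if $H_i\ne\emptyset$ and none otherwise, and the terms $+1$ add up to at most $n$.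

\medskip\noindent\emph{Total.} Since $\ln2<0.6932$, we have $4\ln2\cdot480\cdot171<227600$, and the expected number of paths is at most
\[
(4\ln2\cdot480\cdot171+1+8)\,kn<230000\,kn .
\]
Some outcome uses at most $230000\,kn$ rainbow paths, and they cover $E(G)$. \qed

\begin{thebibliography}{9}

\bibitem{BBDNS}
Marthe Bonamy, F\'abio Botler, Fran\c{c}ois Dross, T\'assio Naia, Jozef Skokan,
\emph{Separating the edges of a graph by a linear number of paths},
arXiv:2301.08707 (2023).

\end{thebibliography}
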